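\title{Being a critical point is not first-order in class theory without choice}

\begin{abstract}
Work in $\mathsf{ZF}_2$, Kelley--Morse class theory without the Axiom of Choice, and call an ordinal $V$-critical if it is the critical point of an elementary embedding, given as a class, of the universe $V$ into a transitive class. With the Axiom of Choice the $V$-critical ordinals are the measurable cardinals, so $V$-criticality is a first-order property. We show that if $\mathsf{ZFC}$ with a measurable cardinal below an inaccessible cardinal is consistent, then no first-order formula is $\mathsf{ZF}_2$-provably equivalent to $V$-criticality. This answers a question left open by Schlutzenberg. The proof produces two models of $\mathsf{ZF}_2+\mathsf{DC}_\mu$ with the same sets such that an ordinal $\kappa>\mu$ is $V$-critical in one of them and not in the other. In the other direction, if $\mathsf{DC}_\kappa$ holds, then $\kappa$ is $V$-critical exactly when it is uncountable and carries a $\kappa$-complete nonprincipal ultrafilter.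
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The theory and the question}

The theory $\mathsf{ZF}_2$ has two sorts, sets and classes. Its axioms are the $\mathsf{ZF}$ axioms for sets; extensionality for classes; class comprehension (every formula of the two-sorted language, possibly quantifying over classes and with set and class parameters, defines a class); and Replacement for class functions (the image of a set under a class function is a set). This is Kelley--Morse class theory without the Axiom of Choice; $\mathsf{ZFC}_2$ is $\mathsf{ZF}_2$ together with the Axiom of Choice. A formula is \emph{first-order} if it is a formula of the language $\{\in\}$ with set variables only.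

The theory $\mathsf{ZF}_2$ can speak about first-order truth in a class. Let $M$ be a class and $E$ a class relation on $M$. For each $n<\omega$ there is exactly one class of pairs $(\psi,\vec a)$, with $\psi$ a code for a first-order formula of length at most $n$ and $\vec a$ a tuple from $M$, that obeys the recursive clauses of satisfaction for $(M,E)$. This is proved by induction on $n$, which is available because comprehension applies to formulas with class quantifiers; comprehension then forms the union of these classes, the \emph{satisfaction class} of $(M,E)$. We write $M\models\psi(\vec a)$ for membership in it.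

An \emph{elementary embedding} $j:V\to M$ is a class function $j$, where $M\subseteq V$ is a transitive class, such that $V\models\psi(x_1,\ldots,x_n)$ if and only if $M\models\psi(j(x_1),\ldots,j(x_n))$, for every first-order $\psi$ and all sets $x_1,\ldots,x_n$. Its \emph{critical point} $\mathrm{cr}(j)$ is the least ordinal moved by $j$.

\begin{definition}[$\mathsf{ZF}_2$]
An ordinal $\kappa$ is \emph{$V$-critical} if there is an elementary embedding $j:V\to M$, with $M\subseteq V$ transitive, such that $\mathrm{cr}(j)=\kappa$.
\end{definition}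

This definition quantifies over classes. It is $\Sigma^1_1$, that is, a block of existential class quantifiers followed by a formula with set quantifiers only: there are $j$, $M$ and satisfaction classes for $V$ and $M$ with the required properties. Under $\mathsf{ZFC}_2$ it is known that $\kappa$ is $V$-critical if and only if $\kappa$ is measurable, so the class quantifier can be traded for a set quantifier: the embedding is replaced by an ultrafilter on $\kappa$, from which an embedding is recovered as an ultrapower. The recovery uses choice. The following question was left open by Schlutzenberg \cite{Sch}.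

\begin{quote}
Is there a first-order formula $\varphi(v)$, with only $v$ free and with no set or class parameters, such that $\mathsf{ZF}_2$ proves
\[
\forall\kappa\in\mathrm{OR}\;\bigl(\kappa\text{ is $V$-critical}\iff V\models\varphi(\kappa)\bigr)\,?
\]
\end{quote}

There are good candidates. Without any choice, a $V$-critical $\kappa$ is inaccessible in the sense that no map $V_\alpha\to\kappa$ with $\alpha<\kappa$ is cofinal; it carries a $\kappa$-complete nonprincipal ultrafilter; and for every $\alpha>\kappa$ there is an elementary embedding of $V_\alpha$ into a transitive \emph{set} with critical point $\kappa$ (Proposition~\ref{prop:crit}). The last property is first-order and supplies an approximation to the class embedding at every rank, so one might guess that it, or some refinement of it, characterizes $V$-criticality. The obstacle is that the approximations have to be chosen coherently at unboundedly many ranks, and whether such a choice exists is a question about classes. We show that the sets do not decide it.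

\subsection*{Results}

For an ordinal $\mu$, the principle $\mathsf{DC}_\mu$ states: if $X\neq\emptyset$ is a set and $R\subseteq{}^{<\mu}X\times X$ is such that for every $s\in{}^{<\mu}X$ there is $x$ with $s\mathrel{R}x$, then there is $f:\mu\to X$ with $(f{\restriction}\xi)\mathrel{R}f(\xi)$ for all $\xi<\mu$. In $\mathsf{ZFC}$, and in generic extensions of models of $\mathsf{ZFC}$, ``inaccessible'' has its usual meaning: uncountable, regular and strong limit.

\begin{theorem}[$\mathsf{ZFC}$]\label{thm:main}
Let $\kappa$ be measurable, $\theta>\kappa$ inaccessible, and $\mu<\kappa$ an infinite cardinal. In some set-generic extension of $V$ there are a transitive set $\mathcal V\ni\kappa$ and families $\mathcal C_1\subseteq\mathcal C_2\subseteq\mathcal P(\mathcal V)$ such that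
\begin{enumerate}
\item[(1)] $(\mathcal V,\mathcal C_1)$ and $(\mathcal V,\mathcal C_2)$ are models of $\mathsf{ZF}_2+\mathsf{DC}_\mu$;
\item[(2)] $(\mathcal V,\mathcal C_2)\models$ ``$\kappa$ is $V$-critical'';
\item[(3)] $(\mathcal V,\mathcal C_1)\models$ ``$\kappa$ is not $V$-critical''.
\end{enumerate}
\end{theorem}

Let (H) be the theory $\mathsf{ZFC}$ + ``there are a measurable cardinal $\kappa$ and an inaccessible cardinal $\theta>\kappa$''.

\begin{corollary}\label{cor:main}
If \textup{(H)} is consistent, there is no first-order formula $\varphi(v)$ such that $\mathsf{ZF}_2$ proves $\forall\kappa\in\mathrm{OR}\,(\kappa$ is $V$-critical $\Leftrightarrow V\models\varphi(\kappa))$.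
\end{corollary}

\begin{proof}
Suppose $\varphi$ is such a formula, and fix a proof of the equivalence from $\mathsf{ZF}_2$. Argue in (H), apply Theorem~\ref{thm:main} with $\mu=\omega$, and work in the generic extension (formally, argue about what is forced). The fixed proof is still a proof there, so by the soundness theorem both $(\mathcal V,\mathcal C_1)$ and $(\mathcal V,\mathcal C_2)$ satisfy the equivalence. In both, ``$\kappa$ is $V$-critical'' therefore has the truth value of $\mathcal V\models\varphi(\kappa)$, which does not depend on the classes. This contradicts (2) and (3), so (H) is inconsistent.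
\end{proof}

Some hypothesis of this kind cannot be avoided: if $\mathsf{ZF}_2$ refuted the existence of $V$-critical ordinals, the formula $v\neq v$ would work. We do not claim that (H) is optimal. The same argument gives three sharper statements.

\begin{itemize}
\item If (H) is consistent, $V$-criticality is not $\mathsf{ZF}_2$-provably equivalent to a parameter-free $\Pi^1_1$ formula (universal class quantifiers followed by a formula with set quantifiers only). Indeed, a $\Pi^1_1$ statement about $\kappa$ that is true in $(\mathcal V,\mathcal C_2)$ is true in $(\mathcal V,\mathcal C_1)$, because $\mathcal C_1\subseteq\mathcal C_2$.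
\item For no first-order $\varphi(v,w)$ and $a\in\mathcal V$ do both models of Theorem~\ref{thm:main} satisfy ``$\kappa$ is $V$-critical $\Leftrightarrow\varphi(\kappa,a)$'' with this same $a$.
\item Corollary~\ref{cor:main} also holds for $\mathsf{ZF}_2+\mathsf{DC}_\omega$, $\mathsf{ZF}_2+\mathsf{DC}_{\omega_1}$, and so on. For $\mathsf{DC}_{\aleph_n}$ take $\mu=\aleph_n$ and use that $\mathcal V$ and $V$ have the same cardinals up to $\kappa$ (Proposition~\ref{prop:models}).
\end{itemize}

In $(\mathcal V,\mathcal C_1)$ the ordinal $\kappa$ has every first-order property that $\mathsf{ZF}_2$ derives from $V$-criticality, since it has these properties in $(\mathcal V,\mathcal C_2)$ and the sets are the same. In particular every $V_\alpha$ with $\alpha>\kappa$ has an elementary embedding with critical point $\kappa$ there, and yet $V$ has none.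

A little more choice at $\kappa$ restores the first-order characterization.

\begin{theorem}[$\mathsf{ZF}_2$]\label{thm:DC}
If $\mathsf{DC}_\kappa$ holds, then $\kappa$ is $V$-critical if and only if $\kappa$ is uncountable and carries a $\kappa$-complete nonprincipal ultrafilter.
\end{theorem}

So $\mathsf{DC}_\kappa$ suffices and $\mathsf{DC}_\mu$ for a single $\mu<\kappa$ does not. We make no claim about the hypothesis ``$\mathsf{DC}_\mu$ for all $\mu<\kappa$ simultaneously''.

Section~\ref{sec:ultra} proves Theorem~\ref{thm:DC} and isolates the use of choice that the main construction destroys. Section~\ref{sec:tools} recalls forcing and symmetric extensions. Section~\ref{sec:warm} shows in a small example how two symmetric extensions can share their sets and differ in their classes, and describes the plan. The two models are built in Section~\ref{sec:models}; parts (3) and (2) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:no} and~\ref{sec:yes}.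

\section{Critical points and ultrafilters}\label{sec:ultra}

In this section we work in $\mathsf{ZF}_2$. An ultrafilter $U$ on an ordinal $\kappa$ is \emph{$\kappa$-complete} if $\bigcap_{\alpha<\beta}X_\alpha\in U$ for every sequence $\langle X_\alpha:\alpha<\beta\rangle$ of members of $U$ with $0<\beta<\kappa$. If such a $U$ is nonprincipal, then $\kappa$ is a cardinal: a surjection $b:\beta\to\kappa$ with $\beta<\kappa$ would give $\emptyset=\bigcap_{\alpha<\beta}(\kappa\setminus\{b(\alpha)\})\in U$.

Let $j:V\to M$ be elementary with critical point $\kappa$. Since $j$ is strictly increasing on the ordinals, $j(\alpha)\ge\alpha$ for all $\alpha$, and $j(\kappa)>\kappa$. The ordinals up to $\omega$ are definable, hence fixed, so $\kappa>\omega$; and $\kappa$ is a limit ordinal because $j(\beta+1)=j(\beta)+1$. Part (2) of the next proposition is a known fact; we include the short proof.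

\begin{proposition}\label{prop:crit}
Let $j:V\to M$ be elementary with critical point $\kappa$.
\begin{enumerate}
\item[(1)] $j(x)=x$ for all $x\in V_\kappa$.
\item[(2)] For no $\alpha<\kappa$ is there a cofinal map $V_\alpha\to\kappa$.
\item[(3)] $U_j=\{X\subseteq\kappa:\kappa\in j(X)\}$ is a $\kappa$-complete nonprincipal ultrafilter on $\kappa$, and $\kappa$ is an uncountable cardinal.
\item[(4)] For every $\alpha>\kappa$, the set $j{\restriction}V_\alpha$ is an elementary embedding of $V_\alpha$ into the transitive set $j(V_\alpha)$, with critical point $\kappa$.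
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By induction on the rank $\alpha<\kappa$ of $x$. We have $x\subseteq V_\alpha$ and $j(x)\subseteq j(V_\alpha)=V_\alpha^M\subseteq V_\alpha$. For $y\in V_\alpha$ we have $j(y)=y$ by induction, so $y\in x$ if and only if $y\in j(x)$.

(2) Let $f:V_\alpha\to\kappa$ be cofinal. By (1), $j(f)$ is a cofinal map from $V_\alpha$ to the limit ordinal $j(\kappa)$, and $j(f)(x)=j(f)(j(x))=j(f(x))=f(x)<\kappa$ for all $x\in V_\alpha$. This is absurd since $\kappa<j(\kappa)$.

(3) $U_j$ is an ultrafilter because $\kappa\in j(\kappa)$ and $j$ commutes with intersections and complements. It is nonprincipal because $j(\{\alpha\})=\{\alpha\}$ for $\alpha<\kappa$. It is $\kappa$-complete because $j(\langle X_\alpha:\alpha<\beta\rangle)=\langle j(X_\alpha):\alpha<\beta\rangle$ for $\beta<\kappa$. Hence $\kappa$ is a cardinal above $\omega$.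

(4) Apply elementarity to the single formula ``$a\models\psi(\vec x)$'' with parameters $a=V_\alpha$, $\vec x$ and the code $\psi=j(\psi)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:DC}]
One direction is Proposition~\ref{prop:crit}(3). For the other, let $U$ be a $\kappa$-complete nonprincipal ultrafilter on $\kappa>\omega$. From $\mathsf{DC}_\kappa$ we get $\mathsf{AC}_\kappa$, choice for sequences $\langle A_\xi:\xi<\kappa\rangle$ of nonempty sets (let $s\mathrel{R}x$ mean $x\in A_{\mathrm{dom}(s)}$), and $\mathsf{DC}_\omega$ (let $s\mathrel{R}x$ hold for all $x$ when $s$ is infinite).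

For $f,g:\kappa\to V$ let $f=_Ug$ and $f\in_Ug$ mean that $f(\xi)=g(\xi)$, respectively $f(\xi)\in g(\xi)$, for all $\xi$ in some member of $U$. By Scott's trick let $[f]$ be the set of $g=_Uf$ of minimal rank. Let $\mathrm{Ult}$ be the class of all $[f]$, with $[f]\mathrel{E}[g]$ if $f\in_Ug$.

\emph{{\L}o\'s's theorem:} $(\mathrm{Ult},E)\models\psi([f_1],\ldots,[f_n])$ if and only if $\{\xi:V\models\psi(f_1(\xi),\ldots,f_n(\xi))\}\in U$. The proof is by induction on $\psi$, using the two satisfaction classes. The atomic and Boolean steps hold because $U$ is an ultrafilter. If $(\mathrm{Ult},E)\models\psi([g],[\vec f\,])$, then $g(\xi)$ witnesses $\exists y\,\psi(y,\vec f(\xi))$ on a set in $U$. Conversely, let $X=\{\xi:V\models\exists y\,\psi(y,\vec f(\xi))\}\in U$. For $\xi\in X$ let $A_\xi$ be the set of witnesses of minimal rank. By $\mathsf{AC}_\kappa$ there is $g:\kappa\to V$ with $g(\xi)\in A_\xi$ for $\xi\in X$, and $[g]$ is a witness in $\mathrm{Ult}$. In particular $E$ is extensional.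

\emph{$E$ is set-like:} every $E$-predecessor of $[f]$ is represented by a function from $\kappa$ to $\bigcup\mathrm{rng}(f)\cup\{\emptyset\}$.

\emph{$E$ is well-founded:} if a nonempty class had no $E$-minimal element, intersect it with the closure under $E$-predecessors of one of its elements, which is a set, to get a nonempty set $S$ with no $E$-minimal element. For each function $f\in\bigcup S$ there is $g\in\bigcup S$ with $g\in_Uf$, so $\mathsf{DC}_\omega$ gives $f_n$ with $f_{n+1}\in_Uf_n$ for all $n$. Since $\omega<\kappa$, some $\xi$ satisfies $f_{n+1}(\xi)\in f_n(\xi)$ for all $n$, against Foundation.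

Collapse $(\mathrm{Ult},E)$ to a transitive class $M$, identify $[f]$ with its image, and let $j(x)$ be the class of the constant function with value $x$. By {\L}o\'s's theorem $j:V\to M$ is elementary. If $\alpha<\kappa$ and $[f]\in j(\alpha)$, then $f(\xi)<\alpha$ on a set in $U$, so by $\kappa$-completeness $f$ is constant on a set in $U$; hence $j(\alpha)=j[\alpha]$, and by induction $j(\alpha)=\alpha$. For $\alpha<\kappa$ the set $\kappa\setminus(\alpha+1)$ is in $U$, being an intersection of fewer than $\kappa$ complements of singletons, so $\alpha=j(\alpha)<[\mathrm{id}]$. Thus $\kappa\le[\mathrm{id}]<j(\kappa)$ and $\mathrm{cr}(j)=\kappa$.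
\end{proof}

Since the Axiom of Choice implies $\mathsf{DC}_\kappa$, this contains the characterization by measurability in $\mathsf{ZFC}_2$. The step to remember is the quantifier step. If $\vec A=\langle A_\gamma:\gamma<\kappa\rangle$ is a sequence of nonempty sets with no choice function on any member of $U$, then $[\vec A\,]$ has no $E$-predecessor and {\L}o\'s's theorem fails. On the other hand, for \emph{any} elementary $j$ with critical point $\kappa$ the set $j(\vec A)(\kappa)$ is nonempty. So an embedding must find elements for $j(\vec A)(\kappa)$ somewhere other than in $\vec A$. The construction controls where they can be found.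

\section{Forcing and symmetric extensions}\label{sec:tools}

From now on $V\models\mathsf{ZFC}$. A forcing notion $P$ has a largest element $1$. A \emph{$P$-name} is a set of pairs $(\tau,p)$ with $\tau$ a $P$-name and $p\in P$; $\mathrm{dom}(\tau)$ is the set of first components; $\tau^G=\{\tau_1^G:\exists p\in G\ (\tau_1,p)\in\tau\}$; $\check x=\{(\check y,1):y\in x\}$; and $\mathrm{op}(\tau,\tau')$ is the canonical name for the ordered pair, built with the condition $1$. The forcing relation $\Vdash$ is definable in $V$ for each formula, and a statement holds in $V[G]$ if and only if some $p\in G$ forces it (the truth lemma). $P$ is \emph{$\le\varrho$-closed} if every descending sequence of length at most $\varrho$ has a lower bound; then an intersection of $\varrho$ dense open sets is dense. We use two textbook facts.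

\begin{itemize}
\item[(F1)] The $V$-generic filters on $P_0\times P_1$ are the $G_0\times G_1$ with $G_0$ $V$-generic for $P_0$ and $G_1$ $V[G_0]$-generic for $P_1$, and symmetrically. For $P_0$-names $a,b$, the condition $(p,q)$ forces $a\in b$ if and only if $p$ does.
\item[(F2)] Forcing with $P$ preserves every cardinal above $|P|$ and the inaccessibility of every inaccessible cardinal above $|P|$.
\end{itemize}

\begin{lemma}\label{lem:closed}
Let $\varrho$ be an infinite cardinal, $|P_0|\le\varrho$, and $P_1$ $\le\varrho$-closed. If $G_0\times G_1$ is $V$-generic for $P_0\times P_1$, every function $f\in V[G_0\times G_1]$ from an ordinal $\le\varrho$ into $V$ lies in $V[G_0]$.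
\end{lemma}

\begin{proof}
We may assume $\mathrm{dom}(f)=\varrho$. Let $(p,q)$ be any condition forcing that $\dot f$ is a function from $\varrho$ into $V$. List the conditions below $p$ in $P_0$ as $\langle p_\xi:\xi<\varrho\rangle$, and run through the pairs $(i,\xi)\in\varrho\times\varrho$ in $\varrho$ steps, building a descending sequence in $P_1$ below $q$ and taking lower bounds at limits. At step $(i,\xi)$ choose $a\le p_\xi$ and the next member $q'$ so that $(a,q')$ decides $\dot f(i)$. If $q^*$ is a lower bound of the sequence, then for each $i$ the set of $a$ such that $(a,q^*)$ decides $\dot f(i)$ is dense below $p$. By density, $G_0\times G_1$ contains such a pair $(p,q^*)$, and then $f(i)=b$ if and only if $(a,q^*)\Vdash\dot f(i)=\check b$ for some $a\in G_0$ below $p$.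
\end{proof}

\begin{lemma}\label{lem:mutual}
Let $G_0\times G_1$ be $W$-generic for $P_0\times P_1$, where $W\models\mathsf{ZFC}$, and let $h\in W[G_0]\cap W[G_1]$ be a function from an ordinal $\lambda$ to the ordinals. Then $h\in W$.
\end{lemma}

\begin{proof}
Let $\dot a_i$ be a $P_i$-name for $h$ and let $(r_0,r_1)\in G_0\times G_1$ force that $\dot a_0$ and $\dot a_1$ are the same function from $\lambda$ to the ordinals. If $r_0$ did not decide $\dot a_0(\xi)$, there would be $r',r''\le r_0$ forcing different values; for $r_1'\le r_1$ deciding $\dot a_1(\xi)$, one of $(r',r_1')$ and $(r'',r_1')$ would force $\dot a_0(\xi)\ne\dot a_1(\xi)$. So $h=\{(\xi,\eta):r_0\Vdash\dot a_0(\xi)=\check\eta\}\in W$.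
\end{proof}

An automorphism $\pi$ of $P$ acts on names by $\pi\tau=\{(\pi\tau_1,\pi p):(\tau_1,p)\in\tau\}$. Then $\pi\check x=\check x$, $\pi\,\mathrm{op}(\tau,\tau')=\mathrm{op}(\pi\tau,\pi\tau')$, and $(\pi\tau)^G=\tau^{\pi^{-1}G}$ by induction on $\tau$. The name rank $\mathrm{nrk}(\tau)=\sup\{\mathrm{nrk}(\tau_1)+1:\tau_1\in\mathrm{dom}(\tau)\}$ is invariant.

A \emph{symmetric system} $(P,\mathcal G,\mathcal F)$ consists of a group $\mathcal G$ of automorphisms of $P$ and a nonempty family $\mathcal F$ of subgroups of $\mathcal G$ that is closed under finite intersections, under passing to larger subgroups, and under conjugation by elements of $\mathcal G$ (\emph{normality}). A name is \emph{symmetric} if the group of $\pi\in\mathcal G$ fixing it belongs to $\mathcal F$. The class $\mathrm{HS}$ consists of the symmetric names $\tau$ with $\mathrm{dom}(\tau)\subseteq\mathrm{HS}$, and $\mathrm{HS}(\eta)$ is the set of $\tau\in\mathrm{HS}$ with $\mathrm{nrk}(\tau)<\eta$. The \emph{symmetric extension} is $N=\{\tau^G:\tau\in\mathrm{HS}\}$. For $\vec\tau\in\mathrm{HS}$, let $p\Vdash_{\mathrm{HS}}\varphi(\vec\tau)$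 mean that $p$ forces $\varphi(\vec\tau)$ to hold in $\{\tau^{\dot G}:\tau\in\mathrm{HS}\}$. This relation too is definable in $V$ and satisfies the truth lemma.

\begin{lemma}\label{lem:sym}
Let $(P,\mathcal G,\mathcal F)$ be a symmetric system and $G$ $V$-generic for $P$.
\begin{enumerate}
\item[(1)] $\mathrm{HS}$ and each $\mathrm{HS}(\eta)$ are closed under $\mathcal G$. For $\pi\in\mathcal G$, $p\Vdash\varphi(\vec\tau)$ if and only if $\pi p\Vdash\varphi(\pi\vec\tau)$, and the same holds for $\Vdash_{\mathrm{HS}}$.
\item[(2)] $N$ is a transitive model of $\mathsf{ZF}$ with $V\subseteq N\subseteq V[G]$.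
\item[(3)] Let $\vec\tau\in\mathrm{HS}$ be fixed by every element of $\Lambda\in\mathcal F$, and let $t$ be the unique set with $N\models\phi(t,\vec\tau^{\,G})$. Then $t$ has a name in $\mathrm{HS}$ that is fixed by every element of $\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The stabilizer of $\pi\tau$ is the conjugate by $\pi$ of the stabilizer of $\tau$, so the first claim follows from normality by induction on names. For a generic $F$ we have $p\in F$ if and only if $\pi p\in\pi F$, $V[F]=V[\pi F]$ and $(\pi\tau)^{\pi F}=\tau^F$; and $F$ and $\pi F$ give the same symmetric extension because $\mathrm{HS}$ is closed under $\mathcal G$.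

(2) $N$ is transitive by the definition of $\mathrm{HS}$ and contains $V$ because $\check x\in\mathrm{HS}$; so Extensionality, Foundation and Infinity hold. \emph{Separation:} for $X,\vec\tau\in\mathrm{HS}$, the name
\[
\{(\tau,p):\tau\in\mathrm{dom}(X),\ p\Vdash_{\mathrm{HS}}\tau\in X\wedge\varphi(\tau,\vec\tau)\}
\]
is fixed by every $\pi\in\mathcal G$ that fixes $X$ and $\vec\tau$, by (1). So it is in $\mathrm{HS}$, and by the truth lemma it denotes $\{x\in X^G:N\models\varphi(x,\vec\tau^{\,G})\}$. \emph{Bounding:} the name $\mathrm{HS}(\eta)\times\{1\}$ is fixed by $\mathcal G$, so $N(\eta)=\{\tau^G:\tau\in\mathrm{HS}(\eta)\}\in N$; and by Replacement in $V[G]$, every set in $V[G]$ of elements of $N$ is included in some $N(\eta)$. For Pairing, Union and Power Set, the sets $\{x,y\}$, $\bigcup x$ and $\mathcal P(x)\cap N$ are included in some $N(\eta)$ and are cut out by Separation. For Collection, collect witnesses in $V[G]$ and bound them by some $N(\eta)$.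

(3) Choose $\eta$ with $t\subseteq N(\eta)$ and take $\{(\dot x,p):\dot x\in\mathrm{HS}(\eta),\ p\Vdash_{\mathrm{HS}}\exists t\,(\phi(t,\vec\tau)\wedge\dot x\in t)\}$. It denotes $t$ by the truth lemma and uniqueness, and it is fixed by $\Lambda$ by (1).
\end{proof}

Models of $\mathsf{ZF}_2$ are obtained by cutting $N$ at an inaccessible cardinal. We write $V_\theta^N=N\cap V_\theta^{V[G]}$.

\begin{lemma}\label{lem:ZF2}
Let $N\subseteq V[G]$ be a symmetric extension and let $\theta$ be inaccessible in $V[G]$. Put $\mathcal V=V_\theta^N$ and $\mathcal C=\mathcal P(\mathcal V)\cap N$. Then $(\mathcal V,\mathcal C)\models\mathsf{ZF}_2$. Moreover, $\kappa<\theta$ is $V$-critical in $(\mathcal V,\mathcal C)$ if and only if there are $J,M^*\in N$ such that $M^*\subseteq\mathcal V$ is transitive and $J:(\mathcal V,\in)\to(M^*,\in)$ is elementary with critical point $\kappa$.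
\end{lemma}

\begin{proof}
$\mathcal V$ is transitive, which gives both extensionality axioms and Foundation. Since $N\models\mathsf{ZF}$ and $\theta>\omega$ is a limit ordinal, Pairing, Union, Infinity and Power Set hold in $\mathcal V$, and every subset in $N$ of an element of $\mathcal V$ is in $\mathcal V$. Since $\mathcal V,\mathcal C\in N$, class comprehension is an instance of Separation in $N$, and Separation for sets follows. If $F\in N$ is a function from $a\in\mathcal V$ to $\mathcal V$, then in $V[G]$ we have $|a|<\theta$ and $\theta$ is regular, so $F[a]\in N$ has rank below $\theta$; this is Replacement for class functions. Finally, for transitive $M^*\in\mathcal C$ the true satisfaction relation of $(M^*,\in)$ is computed in $N$ and is a subset of $\mathcal V$. As $\mathcal V$ is transitive, its formulas are the true formulas, so this relation is the satisfaction class of $M^*$ in $(\mathcal V,\mathcal C)$.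
\end{proof}

\section{Same sets, different classes}\label{sec:warm}

\subsection*{Products of collapses}

For a regular cardinal $\lambda$ and a cardinal $\chi\ge2$ let $Q(\lambda,\chi)$ be the set of partial functions from $\lambda$ to $\chi$ of size less than $\lambda$, ordered by reverse inclusion. It is $\le\varrho$-closed for every $\varrho<\lambda$, and the union of a generic filter is a surjection $g:\lambda\to\chi$. The group $\Gamma(\lambda,\chi)=\prod_{\xi<\lambda}\mathrm{Sym}(\chi)$ acts on partial functions from $\lambda$ to $\chi$ by $(t\cdot p)(\xi)=t_\xi(p(\xi))$, and so acts on $Q(\lambda,\chi)$ by automorphisms. For $p,q\in Q(\lambda,\chi)$, let $t_\xi$ interchange $p(\xi)$ and $q(\xi)$ for $\xi$ in the common domain and be the identity otherwise. Then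
\begin{equation}\label{eq:homog}
t\cdot p\text{ is compatible with }q,\text{ and }t\cdot p\subseteq q\text{ if }\mathrm{dom}(p)\subseteq\mathrm{dom}(q).
\end{equation}

Fix an inaccessible $\theta$. Our forcing notions have the following form. There is a set of \emph{coordinates} $r$, each with a \emph{level} below $\theta$, a poset $Q_r=Q(\lambda_r,\chi_r)$ and a group $\Gamma_r=\Gamma(\lambda_r,\chi_r)$. A condition is a function $p$ with $p(r)\in Q_r$ such that, for some $\delta<\theta$, $p$ is \emph{trivial} (that is, $p(r)=\emptyset$) at all $r$ of level $\ge\delta$. The order is coordinatewise, and two conditions are compatible if and only if they are compatible at each coordinate. For a set $C$ of coordinates, $P{\restriction}C$ is the set of conditions trivial outside $C$, and $P$ is the product of $P{\restriction}C$ and $P{\restriction}C'$ for $C'$ the complement of $C$; we write $p^\frown q$ for the condition with parts $p$ and $q$. Put $G{\restriction}C=G\cap P{\restriction}C$. The subscripts $<\delta$, $\le\delta$, $\ge\delta$ indicate restriction to the coordinates of those levels.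 A \emph{$P_{<\delta}$-name} is a $P$-name all of whose conditions, hereditarily, lie in $P_{<\delta}$.

All automorphisms $\pi$ below are given by a level-preserving permutation $\bar\pi$ of the coordinates with $Q_{\bar\pi(r)}=Q_r$ and by \emph{components} $\pi_r\in\Gamma_r$, through $(\pi p)(\bar\pi(r))=\pi_r\cdot p(r)$. The data $\bar\pi$ and $\pi_r$ can be read off from the action on conditions with a single value, and
\begin{equation}\label{eq:compose}
\overline{\pi'\pi}=\bar\pi'\bar\pi,\qquad(\pi'\pi)_r=\pi'_{\bar\pi(r)}\,\pi_r,\qquad(\pi^{-1})_{\bar\pi(r)}=\pi_r^{-1}.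
\end{equation}
We call $\pi$ \emph{pure} if $\bar\pi=\mathrm{id}$, and \emph{trivial at} $r$ if $\bar\pi(r)=r$ and $\pi_r=\mathrm{id}$.

Let $g_r=\bigcup_{p\in G}p(r)$ and let $A_r=\{t\cdot g_r:t\in\Gamma_r\}$ be its orbit under the ground-model group. Each $t\cdot g_r$ comes from the generic filter moved by $t$, so it is a surjection $\lambda_r\to\chi_r$. Let $t\cdot\dot g_r$ be the name consisting of all pairs $((\xi,\eta)\check{\ },p)$ with $p$ trivial except for $p(r)=\{(\xi,t_\xi^{-1}(\eta))\}$, and let $\dot A_r=\{(t\cdot\dot g_r,1):t\in\Gamma_r\}$. The image $\pi p$ of such a $p$ is trivial except for the value $\{(\xi,(\pi_r)_\xi t_\xi^{-1}(\eta))\}$ at $\bar\pi(r)$. Hence, as names,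
\begin{equation}\label{eq:orbit}
\pi(t\cdot\dot g_r)=(t\pi_r^{-1})\cdot\dot g_{\bar\pi(r)},\qquad\pi\dot A_r=\dot A_{\bar\pi(r)}.
\end{equation}

\begin{lemma}\label{lem:bounded}
Suppose that for all $\zeta$ in an unbounded set $Z\subseteq\theta$ of infinite cardinals, $|P_{<\zeta}|\le2^\zeta$ and $P_{\ge\zeta}$ is $\le2^\zeta$-closed. Then $\theta$ is inaccessible in $V[G]$, and each $x\in V_\theta^{V[G]}$ lies in $V[G_{<\zeta}]$ for some $\zeta\in Z$.
\end{lemma}

\begin{proof}
Let $\beta<\theta$ and $\zeta\in Z$ with $\beta<\zeta$. By Lemma~\ref{lem:closed}, all subsets of $\beta$ and all functions $\beta\to\theta$ in $V[G]$ lie in $V[G_{<\zeta}]$, where $\theta$ is inaccessible by (F2). So $\theta$ is regular and strong limit in $V[G]$. If $x\in V_\theta^{V[G]}$, the transitive closure of $\{x\}$ has size less than $\theta$ in $V[G]$, so its membership relation is coded by a subset of some $\beta<\theta$; decode it in $V[G_{<\zeta}]$.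
\end{proof}

\subsection*{A class choice function that may or may not exist}

Here is the smallest example of the first mechanism. Let $Z$ be the set of infinite strong limit cardinals below $\theta$. The coordinates are the pairs $(\zeta,n)\in Z\times2$, of level $\zeta$, with $Q_{\zeta,n}=Q((2^\zeta)^+,2)$. Each level $\zeta'<\zeta$ contributes at most $2^{2^{\zeta'}}<\zeta$ conditions, so $|P_{<\zeta}|\le\zeta^\zeta=2^\zeta$; and $P_{\ge\zeta}$ is $\le2^\zeta$-closed by taking unions. So Lemma~\ref{lem:bounded} applies.

Let $\mathcal G$ be the group of all automorphisms of the form above; thus $\bar\pi$ may interchange $(\zeta,0)$ and $(\zeta,1)$ at any level. Let $\mathcal G_0$ be the subgroup of pure automorphisms, and let $\mathrm{Fix}(\delta)$ be the group of $\pi\in\mathcal G$ trivial at all levels below $\delta<\theta$; it is a normal subgroup by \eqref{eq:compose}. Let $N_1$ be the symmetric extension given by $\mathcal G$ and the subgroups that include some $\mathrm{Fix}(\delta)$, and $N_2$ the one given by $\mathcal G_0$ and the subgroups that include some $\mathrm{Fix}(\delta)\cap\mathcal G_0$.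

\emph{The sets agree.} Every $P_{<\delta}$-name is hereditarily fixed by $\mathrm{Fix}(\delta)$, so by Lemma~\ref{lem:bounded} both $V_\theta^{N_1}$ and $V_\theta^{N_2}$ equal $\mathcal V=V_\theta^{V[G]}$.

\emph{The classes differ.} Let $c=\{(\zeta,A_{\zeta,0}):\zeta\in Z\}\subseteq\mathcal V$. By \eqref{eq:orbit} the name $\{(\mathrm{op}(\check\zeta,\dot A_{\zeta,0}),1):\zeta\in Z\}$ is fixed by $\mathcal G_0$, so $c\in N_2$. Suppose $c\in N_1$, with a name $\dot c$ fixed by $\mathrm{Fix}(\delta)$. Take $\zeta\in Z$ with $\zeta\ge\delta$, and $q\in G$ forcing $\mathrm{op}(\check\zeta,\dot A_{\zeta,0})\in\dot c$; by density we may assume that $q(\zeta,0)$ and $q(\zeta,1)$ have the same domain. Let $\pi$ be trivial off level $\zeta$, interchange $(\zeta,0)$ and $(\zeta,1)$, and have components given by \eqref{eq:homog} with $\pi_{\zeta,0}\cdot q(\zeta,0)=q(\zeta,1)$ and $\pi_{\zeta,1}\cdot q(\zeta,1)=q(\zeta,0)$. Then $\pi q=q$ and $\pi\dot c=\dot c$, so $q$ forces $\mathrm{op}(\check\zeta,\dot A_{\zeta,1})\in\dot c$, and $A_{\zeta,0}=A_{\zeta,1}$. But $g_{\zeta,0}\notin A_{\zeta,1}$, because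 for each $t$ densely many conditions force $g_{\zeta,0}(\xi)\ne t_\xi(g_{\zeta,1}(\xi))$ for some $\xi$.

By Lemma~\ref{lem:ZF2} we have two models of $\mathsf{ZF}_2$ with the same sets. Every initial segment of $c$ is a set in both; the whole of $c$ is a class in only one. A name in the first system is allowed to distinguish $0$ from $1$ at boundedly many levels, a name in the second system at all levels, and a set of rank below $\theta$ cannot tell the difference.

\subsection*{Plan of the construction}

In this example $\mathcal V$ satisfies the Axiom of Choice, so by Theorem~\ref{thm:DC} the two models have the same $V$-critical ordinals. We must arrange that an embedding with critical point $\kappa$ \emph{needs} a choice like $c$ at unboundedly many levels, and that such a choice \emph{suffices}. Let $U$ be a normal measure on $\kappa$. Each level $\zeta$ will have two kinds of coordinates.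

The \emph{$x$-coordinates} $(\zeta,\gamma)$, for $\gamma<\kappa$, create the need. At $(\zeta,\gamma)$ we collapse a cardinal $\chi_{\zeta,\gamma}$ to $\lambda_\zeta$, where the $\chi_{\zeta,\gamma}$ increase to a limit $\nu_\zeta$. A symmetric name may depend on at most $\mu$ rows $\gamma$, while the sequence $\vec A$ of orbits has an invariant name. An embedding $j^*$ that fixes $\lambda_\zeta$ produces the nonempty set $T=j^*(\vec A)(\kappa)$, whose elements collapse an ordinal $\ge\nu_\zeta$ to $\lambda_\zeta$; and $\mu$ many $x$-coordinates are too small a forcing to add such a function. The levels $\zeta$ have cofinality $\omega$ and $\lambda_\zeta=(2^\zeta)^+$, so that every $j^*$ fixes some large $\zeta$ and its $\lambda_\zeta$.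

The \emph{$y$-coordinates} $(\zeta,n,\alpha,\gamma)$ meet the need. They come in $\mu^+$ interchangeable blocks $n$, each consisting of $\kappa$ columns $\alpha$, each column a copy of the $x$-coordinates. A symmetric name may depend on fewer than $\mu^+$ blocks, and on these only modulo $U$: it must be fixed by automorphisms that are trivial on $U$-many columns. Such a name can describe an ultraproduct, along the columns of one block, of generic functions, and this ultraproduct is a collapsing function of the kind required. To define an embedding one has to say at every level which block supplies the elements of $T$. In $N_2$ the answer is block $0$; in $N_1$ the swapping argument above shows that there is no answer.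

\section{The forcing and the two models}\label{sec:models}

\subsection*{The forcing}

Fix $\kappa,\theta,\mu$ as in Theorem~\ref{thm:main} and a normal measure $U$ on $\kappa$. For a cardinal $\zeta$ let $\beth_0(\zeta)=\zeta$, $\beth_{\gamma+1}(\zeta)=2^{\beth_\gamma(\zeta)}$, with suprema at limits, and $\beth_\gamma=\beth_\gamma(\omega)$. Let
\[
Z=\{\zeta:\kappa<\zeta<\theta,\ \zeta=\beth_\zeta,\ \mathrm{cf}(\zeta)=\omega\}.
\]
Its elements are strong limit cardinals, and $Z$ is unbounded in $\theta$: iterate $\beta\mapsto\beth_\beta+1$ for $\omega$ steps. For $\zeta\in Z$ and $\gamma<\kappa$ put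
\[
\lambda_\zeta=(2^\zeta)^+,\qquad\chi_{\zeta,\gamma}=\beth_{\gamma+2}(\zeta),\qquad\nu_\zeta=\sup_{\gamma<\kappa}\chi_{\zeta,\gamma}=\beth_\kappa(\zeta)=\beth_{\zeta+\kappa},
\]
$Q_{\zeta,\gamma}=Q(\lambda_\zeta,\chi_{\zeta,\gamma})$ and $\Gamma_{\zeta,\gamma}=\Gamma(\lambda_\zeta,\chi_{\zeta,\gamma})$. Since $\lambda_\zeta\le\beth_2(\zeta)\le\chi_{\zeta,\gamma}$, we have $|Q_{\zeta,\gamma}|\le\chi_{\zeta,\gamma}^{2^\zeta}\le\beth_{\gamma+3}(\zeta)$.

The coordinates are the $x$-coordinates $(\zeta,\gamma)$ and the $y$-coordinates $(\zeta,n,\alpha,\gamma)$, with \emph{level} $\zeta\in Z$, \emph{block} $n<\mu^+$, \emph{column} $\alpha<\kappa$ and \emph{row} $\gamma<\kappa$. Both carry $Q_{\zeta,\gamma}$ and $\Gamma_{\zeta,\gamma}$. Each level has $\kappa$ coordinates. Let $P$ be the resulting forcing, as in Section~\ref{sec:warm}, and let $G$ be $V$-generic for $P$. Inside one level a condition may be nontrivial at all coordinates.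

\begin{lemma}\label{lem:P}
Let $\zeta\in Z$.
\begin{enumerate}
\item[(1)] $|P_{\le\beta}|<\zeta$ for $\beta<\zeta$; $|P_{<\zeta}|\le2^\zeta$; $P_{\ge\zeta}$ is $\le2^\zeta$-closed; $P$ is $\le\kappa$-closed.
\item[(2)] Let $f\in V[G]$ be a function from an ordinal $\beta<\theta$ into $V$. Then $f\in V[G_{\le\beta}]$. If $\beta\le2^\zeta$, then $f\in V[G_{<\zeta}]$. If $\beta\le\kappa$, then $f\in V$.
\item[(3)] In $V[G]$, $\theta$ is inaccessible, and each $x\in V_\theta^{V[G]}$ lies in some $V[G_{<\delta}]$ with $\delta<\theta$.
\item[(4)] In $V[G]$, $\mathcal P(\zeta)$ is a surjective image of $(2^\zeta)^V$, and $\lambda_\zeta$ is not a surjective image of $\mathcal P(\zeta)$.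
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\beta<\zeta$. A level $\zeta'\le\beta$ contributes at most $\nu_{\zeta'}^\kappa\le2^{\nu_{\zeta'}}\le2^{\beth_{\beta+\kappa}}$ conditions, and $\beth_{\beta+\kappa}<\beth_\zeta=\zeta$ since $\beta+\kappa<\zeta$. As $\zeta$ is a strong limit, $|P_{\le\beta}|\le(2^{\beth_{\beta+\kappa}})^{|\beta|}<\zeta$, and $|P_{<\zeta}|\le\zeta^\zeta=2^\zeta$. For closure take unions coordinatewise; the result is trivial from some level on because $\theta>2^\zeta$ is regular. Finally $P=P_{\ge\min Z}$ and $\kappa<\min Z$.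

(2) The second claim is Lemma~\ref{lem:closed} with (1). For the first, apply the second to $\eta=\min(Z\setminus(\beta+1))$, for which $P_{<\eta}=P_{\le\beta}$. The third follows since $P_{\le\kappa}$ is trivial.

(3) This is Lemma~\ref{lem:bounded} with (1).

(4) Counting $P_{<\zeta}$-names for subsets of $\zeta$ gives only the bound $2^{2^\zeta}$, so we use $\mathrm{cf}(\zeta)=\omega$. Fix in $V$ an increasing sequence $\langle\beta_k:k<\omega\rangle$ of infinite ordinals cofinal in $\zeta$. By (2), every subset of $\beta_k$ in $V[G]$ lies in $V[G_{\le\beta_k}]$, so it has the form $\{\xi:b(\xi)\cap G\ne\emptyset\}$ for some $b:\beta_k\to\mathcal P(P_{\le\beta_k})$ in $V$. By (1) there are fewer than $\zeta$ such $b$. Enumerating them in $V$ for all $k$, we obtain in $V[G]$ a surjection $s$ from $\zeta$ onto $\bigcup_k\mathcal P(\beta_k)^{V[G]}$. For $X\subseteq\zeta$ in $V[G]$ choose $f:\omega\to\zeta$ with $s(f(k))=X\cap\beta_k$ for all $k$; then $f\in V$ by (2). So $f\mapsto\bigcup_ks(f(k))$ maps $({}^\omega\zeta)^V$, which has size at most $2^\zeta$ in $V$, onto $\mathcal P(\zeta)^{V[G]}$.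 If $\lambda_\zeta$ were a surjective image of $\mathcal P(\zeta)$ in $V[G]$, there would be a surjection $(2^\zeta)^V\to\lambda_\zeta$ in $V[G]$, hence in $V[G_{<\zeta}]$ by (2). This contradicts (F2), since $|P_{<\zeta}|\le2^\zeta<\lambda_\zeta$.
\end{proof}

\subsection*{Groups and supports}

Let $\mathcal G$ be the group of automorphisms $\pi$ with arbitrary components $\pi_r\in\Gamma_r$ and with
\[
\bar\pi(\zeta,\gamma)=(\zeta,\gamma),\qquad\bar\pi(\zeta,n,\alpha,\gamma)=(\zeta,s^\pi_\zeta(n),\alpha,\gamma),
\]
where $s^\pi_\zeta\in\mathrm{Sym}(\mu^+)$ and $s^\pi_\zeta=\mathrm{id}$ for all but finitely many $\zeta$. Let $\mathcal G_0$ be the subgroup of those $\pi$ with $s^\pi_\zeta(0)=0$ for all $\zeta\in Z$. It contains all pure automorphisms.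

A \emph{support} is a triple $\sigma=(\delta,e,m)$ with $\delta<\theta$, $e\subseteq\kappa$, $|e|\le\mu$ and $m<\mu^+$. Let $\mathrm{Fix}(\sigma)$ be the set of $\pi\in\mathcal G$ such that
\begin{itemize}
\item[(a)] $\pi_{\zeta,\gamma}=\mathrm{id}$ for $\zeta\in Z\cap\delta$ and $\gamma\in e$;
\item[(b)] $s^\pi_\zeta(n)=n$ for $\zeta\in Z\cap\delta$ and $n<m$;
\item[(c)] $\{\alpha<\kappa:\pi_{\zeta,n,\alpha,\gamma}=\mathrm{id}\text{ for all }\zeta\in Z\cap\delta,\ n<m,\ \gamma<\kappa\}\in U$.
\end{itemize}
By (a) and (b), $\bar\pi$ fixes each coordinate mentioned in (a) and (c), so by \eqref{eq:compose} components at these coordinates multiply and invert pointwise; as $U$ is closed under intersections, $\mathrm{Fix}(\sigma)$ is a subgroup. It shrinks as $\delta,e,m$ grow. If $(\delta_i,e_i,m_i)$ are at most $\mu$ many supports, then $(\sup\delta_i,\bigcup e_i,\sup m_i)$ is a support, so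
\begin{equation}\label{eq:combine}
\text{any $\mu$ groups $\mathrm{Fix}(\sigma_i)$ have a common subgroup $\mathrm{Fix}(\sigma)$.}
\end{equation}
Let $\mathcal F_1$ be the family of subgroups of $\mathcal G$ that include some $\mathrm{Fix}(\sigma)$, and $\mathcal F_2$ the family of subgroups of $\mathcal G_0$ that include some $\mathrm{Fix}(\sigma)\cap\mathcal G_0$.

\emph{Normality.} Let $\pi\in\mathcal G$ and let $(\delta,e,m)$ be a support. Only finitely many $s^\pi_\zeta$ differ from the identity and $\mu^+$ is regular, so there is $m^*<\mu^+$ with $m\le m^*$ and $s^\pi_\zeta[m]\subseteq m^*$ for all $\zeta$; this is the only use of the finiteness condition. Let $\phi\in\mathrm{Fix}(\delta,e,m^*)$, and let $r$ be a coordinate mentioned in (a) or (c) for $(\delta,e,m)$. Then $\bar\phi$ fixes $\bar\pi(r)$, so $\pi^{-1}\phi\pi$ sends $r$ to $r$ with component $\pi_r^{-1}\phi_{\bar\pi(r)}\pi_r$. This is the identity if $r$ is an $x$-coordinate, and also if $r$ is a $y$-coordinate whose column is in the set of (c) for $\phi$, since $\bar\pi(r)$ has the same column and a block below $m^*$.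 Hence $\mathrm{Fix}(\delta,e,m^*)\subseteq\pi\,\mathrm{Fix}(\delta,e,m)\,\pi^{-1}$. For $\pi\in\mathcal G_0$, intersecting both sides with $\mathcal G_0$ gives the normality of $\mathcal F_2$.

So $(P,\mathcal G,\mathcal F_1)$ and $(P,\mathcal G_0,\mathcal F_2)$ are symmetric systems. Let $\mathrm{HS}_1,\mathrm{HS}_2$ be their classes of names, $N_1,N_2$ their extensions, and $\Vdash_1$ the relation $\Vdash_{\mathrm{HS}_1}$. A name fixed by $\mathrm{Fix}(\sigma)$ is fixed by $\mathrm{Fix}(\sigma)\cap\mathcal G_0$, so $\mathrm{HS}_1\subseteq\mathrm{HS}_2$ and $N_1\subseteq N_2$. A name \emph{has support $\sigma$} if it is fixed by $\mathrm{Fix}(\sigma)$, and \emph{has weak support $\sigma$} if it is fixed by $\mathrm{Fix}(\sigma)\cap\mathcal G_0$.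

\subsection*{Coordinates on which a name does not depend}

A set $D$ of coordinates is \emph{$\sigma$-free} if every pure $\pi$ that is trivial outside $D$ lies in $\mathrm{Fix}(\sigma)$. Subsets of $\sigma$-free sets are $\sigma$-free. For $\sigma=(\delta,e,m)$ let $C(\sigma)$ consist of the $(\zeta,\gamma)$ with $\zeta<\delta$, $\gamma\in e$, and the $(\zeta,n,\alpha,\gamma)$ with $\zeta<\delta$, $n<m$. The complement of $C(\sigma)$ is $\sigma$-free. So is the set of all $y$-coordinates with one fixed column $\alpha$, because $\kappa\setminus\{\alpha\}\in U$. Let $p\setminus D$ be $p$ made trivial on $D$.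

\begin{lemma}\label{lem:free}
Let $\vec\tau$ be names with weak support $\sigma$ and let $D$ be $\sigma$-free. If $p\Vdash\varphi(\vec\tau)$, then $p\setminus D\Vdash\varphi(\vec\tau)$. The same holds for $\Vdash_1$ when $\vec\tau\in\mathrm{HS}_1$.
\end{lemma}

\begin{proof}
Otherwise some $q\le p\setminus D$ forces $\neg\varphi(\vec\tau)$. By \eqref{eq:homog} choose a pure $\pi$, trivial outside $D$, with $\pi_r\cdot p(r)$ compatible with $q(r)$ for $r\in D$. Outside $D$ we have $(\pi p)(r)=p(r)\subseteq q(r)$, so $\pi p$ is compatible with $q$. But $\pi\in\mathrm{Fix}(\sigma)\cap\mathcal G_0$, so $\pi p$ forces $\varphi(\vec\tau)$ by Lemma~\ref{lem:sym}(1).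
\end{proof}

\begin{lemma}\label{lem:compute}
Let $\dot Y$ have weak support $\sigma$, let $C$ be a set of coordinates with $\sigma$-free complement, and let $B\in V$. For every $V$-generic $F\subseteq P$,
\[
\dot Y^F\cap B=\{b\in B:\exists p\in F{\restriction}C\ \ p\Vdash\check b\in\dot Y\}\in V[F{\restriction}C].
\]
\end{lemma}

\begin{proof}
If $b\in\dot Y^F\cap B$, some $p\in F$ forces $\check b\in\dot Y$. By Lemma~\ref{lem:free} so does $p\setminus D$, where $D$ is the complement of $C$, and $p\setminus D\in F{\restriction}C$.
\end{proof}

For example, $g_r\notin N_2$ for a $y$-coordinate $r$: the set $\{r\}$ is $\sigma$-free for every $\sigma$, so $g_r$ would lie in $V[G{\restriction}C]$ for $C$ the complement of $\{r\}$, against (F1). In contrast, for an $x$-coordinate $r=(\zeta,\gamma)$ the name $t\cdot\dot g_r$ has support $(\zeta+1,\{\gamma\},0)$ by \eqref{eq:orbit}, so $g_r\in N_1$.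

\subsection*{The two models have the same sets below $\theta$}

In the example of Section~\ref{sec:warm} every $P_{<\delta}$-name was symmetric. Now it is not, and we must convert a name in $\mathrm{HS}_2$ for a bounded set into a name in $\mathrm{HS}_1$. The point is that below level $\delta$ a support with $m\ge1$ already fixes block $0$, and above level $\delta$ we can freeze the condition so that nothing acts.

\begin{lemma}\label{lem:trunc}
Let $\dot x$ be a name with weak support $(\delta_0,e,m)$, where $m\ge1$, and let $x=\dot x^G$. Let $\delta<\theta$ be such that $x\in V[G_{<\delta}]$, and let $\mathcal N\subseteq\mathrm{HS}_1$ be a set of $P_{<\delta}$-names, closed under $\mathcal G$, that contains a name for each element of $x$. Then $x$ has a name $x^*\in\mathrm{HS}_1$ with support $(\delta,e,m)$ and $x^*\subseteq\mathcal N\times P_{<\delta}$.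
\end{lemma}

\begin{proof}
Pick a $P_{<\delta}$-name $\tilde x$ for $x$ and $p_0\in G$ with $p_0\Vdash\dot x=\tilde x$. Let $q_0$ be the $P_{\ge\delta}$-part of $p_0$, and put
\[
x^*=\{(\tilde b,p)\in\mathcal N\times P_{<\delta}:p^\frown q_0\Vdash\tilde b\in\dot x\}.
\]
If $(\tilde b,p)\in x^*$ and $p\in G$, then $p^\frown q_0\in G$, so $\tilde b^G\in x$. Conversely let $b=\tilde b^G\in x$ with $\tilde b\in\mathcal N$, and take $p\in G$ below $p_0$ forcing $\tilde b\in\dot x$, hence $\tilde b\in\tilde x$. By (F1) the $P_{<\delta}$-part $p'$ of $p$ forces $\tilde b\in\tilde x$. Since $p'^\frown q_0\le p_0$, it forces $\tilde b\in\dot x$; so $(\tilde b,p')\in x^*$ and $b\in(x^*)^G$.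

Let $\pi\in\mathrm{Fix}(\delta,e,m)$ and let $\pi^\circ$ agree with $\pi$ at levels below $\delta$ and be trivial at levels $\ge\delta$. Then $\pi^\circ$ satisfies (a), (b), (c) for $(\delta',e,m)$ for every $\delta'<\theta$, so $\pi^\circ\in\mathrm{Fix}(\delta_0,e,m)$; and $\pi^\circ\in\mathcal G_0$ because $m\ge1$. Hence $\pi^\circ\dot x=\dot x$. The automorphisms $\pi$ and $\pi^\circ$ act in the same way on $P_{<\delta}$ and on $P_{<\delta}$-names, and $\pi^\circ(p^\frown q_0)=(\pi p)^\frown q_0$ for $p\in P_{<\delta}$. So $(\tilde b,p)\in x^*$ implies $(\pi\tilde b,\pi p)\in x^*$. The same holds for $\pi^{-1}$, so $\pi x^*=x^*$. Since $\mathrm{dom}(x^*)\subseteq\mathrm{HS}_1$, we get $x^*\in\mathrm{HS}_1$.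
\end{proof}

\begin{proposition}\label{prop:models}
$V_\theta^{N_1}=V_\theta^{N_2}$. With $\mathcal V$ this set and $\mathcal C_i=\mathcal P(\mathcal V)\cap N_i$, we have $\mathcal C_1\subseteq\mathcal C_2$ and $(\mathcal V,\mathcal C_i)\models\mathsf{ZF}_2+\mathsf{DC}_\mu$ for $i=1,2$. Moreover $V_\theta\subseteq\mathcal V$, and $\mathcal V$ and $V$ have the same cardinals up to $\kappa$.
\end{proposition}

\begin{proof}
We show by induction on rank that each $x\in V_\theta^{N_2}$ has a name in $\mathrm{HS}_1$ that is a $P_{<\delta}$-name for some $\delta<\theta$. In $V[G]$, $|x|<\theta$ and $\theta$ is regular. So by the induction hypothesis and Lemma~\ref{lem:P}(3) there are $\delta<\theta$ and $\eta$ such that $x\in V[G_{<\delta}]$ and each element of $x$ has a name in the set $\mathcal N$ of $P_{<\delta}$-names in $\mathrm{HS}_1(\eta)$. This set is closed under $\mathcal G$ because automorphisms preserve levels. A name for $x$ in $\mathrm{HS}_2$ has a weak support, which we enlarge so that $m\ge1$. Lemma~\ref{lem:trunc} gives the required name. Since $N_1\subseteq N_2$, the first claim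 and $\mathcal C_1\subseteq\mathcal C_2$ follow, and $\mathsf{ZF}_2$ holds by Lemmas~\ref{lem:ZF2} and~\ref{lem:P}(3).

Next, $N_1$ contains every sequence $\langle x_\xi:\xi<\beta\rangle\in V[G]$ of its elements with $\beta\le\mu$. Choose in $V[G]$ names $\tau_\xi\in\mathrm{HS}_1$ for the $x_\xi$. The sequence of names is in $V$ by Lemma~\ref{lem:P}(2); choose supports in $V$; by \eqref{eq:combine} the name $\{(\mathrm{op}(\check\xi,\tau_\xi),1):\xi<\beta\}$ has a support. Now let $X,R\in\mathcal V$ be an instance of $\mathsf{DC}_\mu$ in $\mathcal V$, and build $f:\mu\to X$ in $V[G]$ by recursion, using the Axiom of Choice. Each $f{\restriction}\xi$ is in $N_1$ and has rank below $\theta$, so it is in $\mathcal V$ and the recursion continues; for the same reason $f\in\mathcal V$.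

Finally $V_\theta\subseteq\mathcal V\subseteq V[G]$, and by Lemma~\ref{lem:P}(2) a surjection in $V[G]$ from $\beta<\kappa$ onto an ordinal lies in $V$.
\end{proof}

\section{No embedding among the classes $\mathcal C_1$}\label{sec:no}

\begin{proposition}\label{prop:no}
$\kappa$ is not $V$-critical in $(\mathcal V,\mathcal C_1)$.
\end{proposition}

Suppose otherwise. By Lemma~\ref{lem:ZF2} there are $j^*,M^*\in N_1$ with $M^*\subseteq\mathcal V$ transitive and $j^*:\mathcal V\to M^*$ elementary with critical point $\kappa$. Fix a name in $\mathrm{HS}_1$ for $j^*$ with support $\sigma=(\delta,e,m)$. By Lemma~\ref{lem:sym}(3):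
\begin{equation}\label{eq:def}
\begin{array}{l}
\text{every set definable in $N_1$ from $j^*$, elements of $V$, and sets with}\\
\text{$\mathcal G$-invariant names in $\mathrm{HS}_1$ has a name in $\mathrm{HS}_1$ with support $\sigma$.}
\end{array}
\end{equation}
We know nothing about $j^*$ except this. We find a level $\zeta>\delta$ where $j^*$ must produce a collapsing function $h$, move $h$ to unused blocks by an automorphism that fixes $j^*$, and conclude that $h$ depends on no block at all.

\subsection*{Step 1: a level $\zeta>\delta$ with $j^*(\zeta)=\zeta$ and $j^*(\lambda_\zeta)=\lambda_\zeta$}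

Let $\zeta_0=\max(\delta,\kappa)+1$, $\zeta_{k+1}=\max(j^*(\zeta_k),\beth^V_{\zeta_k})+1$ and $\zeta=\sup_k\zeta_k<\theta$. The sequence is strictly increasing and lies in $V$ by Lemma~\ref{lem:P}(2), so $\mathrm{cf}^V(\zeta)=\omega$ and $\beth^V_\zeta=\sup_k\beth^V_{\zeta_k}=\zeta$. Thus $\zeta\in Z$ and $\zeta>\delta$. Since $j^*$ fixes $\omega$ and its elements, $j^*(\langle\zeta_k\rangle_k)=\langle j^*(\zeta_k)\rangle_k$, so $j^*(\zeta)=\sup_kj^*(\zeta_k)=\zeta$.

To see that $\lambda_\zeta$ is fixed we define it from $\zeta$ in $\mathcal V$: it is the least nonzero ordinal that is not a surjective image of $\mathcal P(\zeta)$. Indeed, each nonzero $\eta<\lambda_\zeta$ is in $V$ a surjective image of $\mathcal P(\zeta)^V$, and the surjection extends in $\mathcal V$ to $\mathcal P(\zeta)^{\mathcal V}$ by the value $0$; a surjection from $\mathcal P(\zeta)^{\mathcal V}$ onto $\lambda_\zeta$ would extend in the same way to $\mathcal P(\zeta)^{V[G]}$, against Lemma~\ref{lem:P}(4). By elementarity, $j^*(\lambda_\zeta)$ is the least nonzero ordinal that is not, in $M^*$, a surjective image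 of $\mathcal P(\zeta)^{M^*}$. If $j^*(\lambda_\zeta)>\lambda_\zeta$, then $M^*\subseteq\mathcal V$ contains a surjection $\mathcal P(\zeta)^{M^*}\to\lambda_\zeta$, which extends in $\mathcal V$ to $\mathcal P(\zeta)^{\mathcal V}$; this is impossible. So $j^*(\lambda_\zeta)=\lambda_\zeta$.

\subsection*{Step 2: the orbit $T$}

Let $\vec A=\langle A_{\zeta,\gamma}:\gamma<\kappa\rangle$. Elements of $\mathcal G$ do not move $x$-coordinates, so by \eqref{eq:orbit} the names $\dot A_{\zeta,\gamma}$ and $\{(\mathrm{op}(\check\gamma,\dot A_{\zeta,\gamma}),1):\gamma<\kappa\}$ are $\mathcal G$-invariant. They are in $\mathrm{HS}_1$ because each $t\cdot\dot g_{\zeta,\gamma}$ is, so $\vec A\in\mathcal V$. Let $\vec\Gamma=\langle\Gamma_{\zeta,\gamma}:\gamma<\kappa\rangle$ and $\vec\chi=\langle\chi_{\zeta,\gamma}:\gamma<\kappa\rangle$, both in $V_\theta$, and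
\[
T=j^*(\vec A)(\kappa),\qquad K=j^*(\vec\Gamma)(\kappa),\qquad\chi^*=j^*(\vec\chi)(\kappa).
\]
For each $\gamma<\kappa$, the set $A_{\zeta,\gamma}$ is nonempty, consists of surjections $\lambda_\zeta\to\chi_{\zeta,\gamma}$, and any two of its elements differ by an element of $\Gamma_{\zeta,\gamma}$. By elementarity and Step~1, $T\ne\emptyset$; each $h\in T$ is a surjection $\lambda_\zeta\to\chi^*$; and for $h,h'\in T$ there is $t\in K$, a $\lambda_\zeta$-sequence of permutations of $\chi^*$, with $h'(\xi)=t_\xi(h(\xi))$ for all $\xi$. Since $\vec\chi$ is increasing and $j^*(\gamma)=\gamma$ for $\gamma<\kappa$,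
\[
\chi^*\ge\sup_{\gamma<\kappa}j^*(\vec\chi)(\gamma)=\sup_{\gamma<\kappa}j^*(\chi_{\zeta,\gamma})\ge\nu_\zeta .
\]
By \eqref{eq:def}, $T$ has a name $\dot T\in\mathrm{HS}_1$ with support $\sigma$.

\subsection*{Step 3: $K\subseteq V[G_{<\zeta}]$}

The elements of $K$ need not be in $V$, and we must rule out that they carry information from level $\zeta$. This is why the orbits are taken under ground-model groups: these are well-ordered in $\mathcal V$. Let $E\in V$ be a surjection from an ordinal $\varepsilon<\theta$ onto $\bigcup_\gamma\Gamma_{\zeta,\gamma}$. By elementarity each $t\in K$ is $j^*(E)(\iota)$ for some $\iota<j^*(\varepsilon)$. The set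
\[
S=\{(\iota,\xi,a,b):j^*(E)(\iota)\in K,\ (j^*(E)(\iota))_\xi(a)=b\}\subseteq\theta^4
\]
has a name with support $\sigma$ by \eqref{eq:def}, so $S\in V[G{\restriction}C(\sigma)]\subseteq V[G_{<\zeta}]$ by Lemma~\ref{lem:compute} and $\delta<\zeta$. Each $t\in K$ is read off from the section of $S$ at some $\iota$.

\subsection*{Step 4: a name for some $h\in T$ that lives at levels $\le\zeta$}

Fix $h\in T$. No element of $Z$ lies in the interval $(\zeta,\lambda_\zeta]$, so $h\in V[G_{\le\zeta}]$ by Lemma~\ref{lem:P}(2). Take a name for $h$ in $\mathrm{HS}_1$ with support $(\delta_1,e_1,m_1)$, enlarged so that $e\subseteq e_1$ and $\max(m,1)\le m_1$. Lemma~\ref{lem:trunc}, applied with $\zeta+1$ for $\delta$ and $\mathcal N=\{(\xi,\eta)\check{\ }:\xi<\lambda_\zeta,\ \eta<\chi^*\}$, gives a name $\dot h\subseteq\mathcal N\times P$ for $h$ with support $\sigma_1=(\zeta+1,e_1,m_1)$. Since $\mathrm{Fix}(\sigma_1)\subseteq\mathrm{Fix}(\sigma)$, the name $\dot T$ also has support $\sigma_1$. By Lemma~\ref{lem:free} there is $p\in G$, trivial outside $C(\sigma_1)$, with $p\Vdash\dot h\in\dot T$.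

\subsection*{Step 5: moving $h$ to unused blocks}

The blocks $m_1+n$ for $n<m_1$ lie below $\mu^+$ and are not mentioned by $\sigma_1$. By density there is $q\in G$ with $\mathrm{dom}\,q(\zeta,m_1+n,\alpha,\gamma)\supseteq\mathrm{dom}\,p(\zeta,n,\alpha,\gamma)$ for all $n<m_1$ and $\alpha,\gamma<\kappa$. Let $\pi\in\mathcal G$ be defined as follows: $s^\pi_\zeta$ interchanges $n$ and $m_1+n$ for $n<m_1$ and fixes the other blocks; for $n<m_1$ the component $\pi_{\zeta,n,\alpha,\gamma}$ is chosen by \eqref{eq:homog} so that $\pi_{\zeta,n,\alpha,\gamma}\cdot p(\zeta,n,\alpha,\gamma)\subseteq q(\zeta,m_1+n,\alpha,\gamma)$; all other permutations and components are the identity. For $n<m_1$, the condition $\pi p$ is included in $q$ at $(\zeta,m_1+n,\alpha,\gamma)$, and it is trivial at $(\zeta,n,\alpha,\gamma)$ because $p$ is trivial at $(\zeta,m_1+n,\alpha,\gamma)$; elsewhere it equals $p$. So a common extension of $p$ and $q$ in $G$ extends $\pi p$, and $\pi p\in G$. Since $\pi$ is trivial off level $\zeta>\delta$, it lies in $\mathrm{Fix}(\sigma)$, so $\pi\dot T=\dot T$ and $\pi p\Vdash\pi\dot h\in\dot T$.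 Thus $h'=(\pi\dot h)^G=\dot h^{\pi^{-1}G}$ belongs to $T$.

This $\pi$ moves block $0$ at level $\zeta$. It is the one step that is not available for $\mathcal G_0$.

\subsection*{Step 6: the contradiction}

Let $C_x$ be the set of coordinates that have level $<\zeta$ or are of the form $(\zeta,\gamma)$ with $\gamma\in e_1$. Let $C_0$ and $C_1$ be the sets of $(\zeta,n,\alpha,\gamma)$ with $n<m_1$ and with $m_1\le n<m_1+m_1$, respectively. These three sets are pairwise disjoint. Put $W=V[G{\restriction}C_x]$ and $Y_i=G{\restriction}C_i$. Since $C(\sigma_1)\subseteq C_x\cup C_0$, Lemma~\ref{lem:compute} gives $h\in W[Y_0]$. For the generic filter $\pi^{-1}G$ it gives $h'\in V[(\pi^{-1}G){\restriction}C(\sigma_1)]$. A condition $r$ trivial outside $C(\sigma_1)$ is in $\pi^{-1}G$ if and only if $\pi r\in G$, and $\pi r$ is trivial outside $C_x\cup C_1$; so $h'\in W[Y_1]$. By Steps~2 and~3, $h(\xi)=t_\xi^{-1}(h'(\xi))$ for some $t\in K\subseteq W$, so $h\in W[Y_0]\cap W[Y_1]$. By (F1) and Lemma~\ref{lem:mutual}, $h\in W$.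

Now $W$ is a generic extension of $V$ by $P_{<\zeta}\times\prod_{\gamma\in e_1}Q_{\zeta,\gamma}$. Since $|e_1|\le\mu<\kappa$, we have $\bar\gamma=\sup e_1<\kappa$, and this forcing has size at most $2^\zeta\cdot\beth_{\bar\gamma+3}(\zeta)^\mu\le\beth_{\bar\gamma+4}(\zeta)$. By (F2), $\beth_{\bar\gamma+5}(\zeta)$ remains a cardinal in $W$. It lies strictly between $\lambda_\zeta$ and $\nu_\zeta$, while $h\in W$ maps $\lambda_\zeta$ onto $\chi^*\ge\nu_\zeta$. This contradiction proves Proposition~\ref{prop:no}.

\section{An embedding among the classes $\mathcal C_2$}\label{sec:yes}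

\begin{proposition}\label{prop:yes}
$\kappa$ is $V$-critical in $(\mathcal V,\mathcal C_2)$.
\end{proposition}

Let $j:V\to M$ be the ultrapower by $U$. Since $U$ is normal, every element of $M$ is $j(f)(\kappa)$ for some $f:\kappa\to V$, and $A\in U$ if and only if $\kappa\in j(A)$, for $A\subseteq\kappa$. Also $j$ fixes the elements of $V_\kappa$. As $\mu<\kappa$, this gives $j(\mu^+)=\mu^+$, and $j(e)=e$, $j(m)=m$ for every support $(\delta,e,m)$. Further $j(\theta)=\theta$: functions $\kappa\to\theta$ are bounded, so $j(\theta)=\sup_{\alpha<\theta}j(\alpha)$, and $|j(\alpha)|\le|\alpha|^\kappa<\theta$ for $\alpha<\theta$.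

By elementarity, everything in Sections~\ref{sec:tools}--\ref{sec:models} holds in $M$ for the symmetric system $j(P,\mathcal G,\mathcal F_1)$. The coordinates of $j(P)$ are $(\zeta',\gamma')$ and $(\zeta',n,\alpha',\gamma')$ with $\zeta'\in j(Z)$, $n<\mu^+$ and $\alpha',\gamma'<j(\kappa)$. An $M$-support is a triple $(\delta',e',m')\in M$ with $\delta'<\theta$, $e'\subseteq j(\kappa)$ of size at most $\mu$ in $M$, and $m'<\mu^+$; the group $\mathrm{Fix}^M(\delta',e',m')$ is defined by (a), (b), (c) with $j(Z),j(\kappa),j(U)$. Let $\mathrm{HS}^M$ and $\Vdash_1^M$ be $M$'s versions of $\mathrm{HS}_1$ and $\Vdash_1$.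

\subsection*{The target model}

To extend $j$ to $N_1$ we need an $M$-generic filter on $j(P)$.

\begin{lemma}\label{lem:H}
$H=\{q\in j(P):\exists p\in G\ \ j(p)\le q\}$ is an $M$-generic filter on $j(P)$.
\end{lemma}

\begin{proof}
$H$ is a filter because $G$ is and $j$ preserves the order. Let $D=j(f)(\kappa)\in M$ be dense open in $j(P)$. The set of $\alpha$ such that $f(\alpha)$ is dense open in $P$ is in $U$; changing $f$ off this set to the value $P$, we may assume that all $f(\alpha)$ are dense open. Since $P$ is $\le\kappa$-closed, $\bigcap_{\alpha<\kappa}f(\alpha)\in V$ is dense, so it contains some $p\in G$. Then $j(p)\in j(f)(\kappa)=D$.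
\end{proof}

The obvious extension $\tau^G\mapsto j(\tau)^H$ has the wrong target. The symmetric extension of $M$ by $H$ contains the generic function of $H$ at an $x$-coordinate $(j(\zeta),\kappa)$, which is the union of the conditions $j(p)(j(\zeta),\kappa)=j(\alpha\mapsto p(\zeta,\alpha))(\kappa)$ for $p\in G$. It is built from $U$-many rows of $x$-coordinates of $G$, and a support controls only $\mu$ rows. We therefore replace what $H$ does at the new rows $\gamma'\ge\kappa$ of the $x$-coordinates by what it does in column $\kappa$ of block $0$.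

Let $\rho\in M$ be the automorphism of $j(P)$ with identity components such that $\bar\rho$ interchanges $(\zeta',\gamma')$ and $(\zeta',0,\kappa,\gamma')$ for all $\zeta'\in j(Z)$ and $\kappa\le\gamma'<j(\kappa)$, and fixes the other coordinates (Figure~\ref{fig:swap}). The two coordinates have the same level and row, so they carry the same poset. Column $\kappa$ has a double role on which the whole section rests: it is negligible for $j(U)$, since $j(\kappa)\setminus\{\kappa\}\in j(U)$, so names $j(\tau)$ do not notice it; and it is controlled by $U$, since $\kappa\in j(A)$ for $A\in U$, so clause (c) in $V$ fixes it.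

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!40] (0,1) rectangle (0.4,3);
\fill[gray!40] (2.6,1) rectangle (3,3);
\draw (0,0) rectangle (0.4,3);
\draw (1.6,0) rectangle (5,3);
\draw (2.6,0) rectangle (3,3);
\draw (5.8,0) rectangle (9.2,3);
\draw[dashed] (-0.3,1) -- (9.5,1);
\node[left] at (-0.3,1) {row $\kappa$};
\node[below] at (0.2,0) {$x$};
\node[below] at (2.8,0) {column $\kappa$};
\node[below] at (3.3,-0.5) {block $0$};
\node[below] at (7.5,-0.5) {block $1$};
\node at (10,1.5) {$\cdots$};
\draw[<->] (0.2,3.1) to[bend left=40] node[above] {$\rho$} (2.8,3.1);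
\end{tikzpicture}
\caption{The coordinates of $j(P)$ at one level. Rows $\gamma'<j(\kappa)$ run upward; the strip on the left is the set of $x$-coordinates, and each block of $y$-coordinates has $j(\kappa)$ columns. The automorphism $\rho$ interchanges the two shaded strips row by row: the $x$-coordinates with row $\ge\kappa$, and the coordinates of column $\kappa$ of block $0$ with row $\ge\kappa$.}
\label{fig:swap}
\end{figure}

Let $H'=\rho[H]=\{q\in j(P):\exists p\in G\ \ \rho j(p)\le q\}$, which is $M$-generic since $\rho\in M$, and let $M'=\{\vartheta^{H'}:\vartheta\in\mathrm{HS}^M\}$, a transitive model of $\mathsf{ZF}$ by Lemma~\ref{lem:sym}(2) for $M$.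

\begin{lemma}\label{lem:lift}
The rule $j^+(\tau^G)=j(\tau)^{H'}$, for $\tau\in\mathrm{HS}_1$, defines an elementary map $j^+:N_1\to M'$ with $j^+(\eta)=j(\eta)$ for all ordinals $\eta$.
\end{lemma}

\begin{proof}
It suffices to show, for each formula $\varphi$, that $N_1\models\varphi(\vec\tau^{\,G})$ implies $M'\models\varphi(j(\vec\tau)^{H'})$; the formula $v_1=v_2$ gives well-definedness, and negations give the converse implication. Let $\sigma=(\delta,e,m)$ be a common support of $\vec\tau$ and let $p\in G$ with $p\Vdash_1\varphi(\vec\tau)$. The $x$-coordinates with row outside $e$ form a $\sigma$-free set, so by Lemma~\ref{lem:free} we may assume that $p$ is trivial there. Then $j(p)\Vdash_1^M\varphi(j(\vec\tau))$, and $j(p)$ is trivial at all $x$-coordinates with row outside $j(e)=e\subseteq\kappa$. Let $q$ be $j(p)$ made trivial at all $y$-coordinates with column $\kappa$. These form a $j(\sigma)$-free set in $M$, so $q\Vdash_1^M\varphi(j(\vec\tau))$ by Lemma~\ref{lem:free} in $M$. Since $j(p)\le q$, we have $q\in H$; since $q$ is trivial at all coordinates moved by $\bar\rho$, we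 have $q=\rho q\in H'$. Hence $M'\models\varphi(j(\vec\tau)^{H'})$. The last claim holds because $j(\check\eta)$ is the check name of $j(\eta)$.
\end{proof}

Let $J=j^+{\restriction}\mathcal V$ and $M^*=V_\theta^{M'}$, a transitive set. Apply Lemma~\ref{lem:lift} to the single formula ``$V_\theta\models\psi(\vec x)$'' with parameters $\theta=j^+(\theta)$, the code $\psi=j^+(\psi)\in\omega$, and $\vec x\in\mathcal V=V_\theta^{N_1}$. It shows that $J:\mathcal V\to M^*$ is elementary, and its critical point is $\kappa$. By Lemma~\ref{lem:ZF2} it remains to show that $M^*\subseteq\mathcal V$ and $J,M^*\in N_2$. For this we translate names in $\mathrm{HS}^M$ into $P$-names and track how $\mathcal G_0$ acts on the translations.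

\subsection*{The action of $\mathcal G_0$ on $j(P)$}

For $\pi\in\mathcal G_0$ let $\pi^\sharp=\rho\,j(\pi)\,\rho^{-1}\in M$, and write $\pi'=j(\pi)$. By elementarity $\pi'$ fixes block $0$ at \emph{every} level, so $\bar\pi'$ fixes each coordinate moved by $\bar\rho$ and commutes with $\bar\rho$. By \eqref{eq:compose}, $\overline{\pi^\sharp}=\bar\pi'$ and $\pi^\sharp_r=\pi'_{\bar\rho(r)}$. Thus $\pi^\sharp\in j(\mathcal G_0)$, and its components are those of $\pi'$ except that
\begin{equation}\label{eq:sharp}
\pi^\sharp_{\zeta',\gamma'}=\pi'_{\zeta',0,\kappa,\gamma'},\qquad\pi^\sharp_{\zeta',0,\kappa,\gamma'}=\pi'_{\zeta',\gamma'}\qquad(\kappa\le\gamma'<j(\kappa)).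
\end{equation}
This is where $\mathcal G_0$ is needed: if $s^\pi_\zeta(0)=n\ne0$, then $\rho\,j(\pi)\,\rho^{-1}$ sends the $x$-coordinate $(j(\zeta),\kappa)$ to the $y$-coordinate $(j(\zeta),n,\kappa,\kappa)$ and is not in $j(\mathcal G)$.

\begin{lemma}\label{lem:A}
If $\sigma'=(\delta',e',m')$ is an $M$-support and $m=\max(m',1)$, then $\sigma=(\delta',e'\cap\kappa,m)$ is a support, and $\pi\in\mathrm{Fix}(\sigma)\cap\mathcal G_0$ implies $\pi^\sharp\in\mathrm{Fix}^M(\sigma')$.
\end{lemma}

\begin{proof}
The triple $\sigma$ is a support since $\delta'<\theta$, $|e'|\le\mu$ and $m<\mu^+$. Let $A\in U$ be the set in clause (c) for $\pi$ and $\sigma$. By elementarity $\pi'\in\mathrm{Fix}^M(j(\delta'),e'\cap\kappa,m)$, and $j(A)$ is the set of columns $\alpha'$ with $\pi'_{\zeta',n,\alpha',\gamma'}=\mathrm{id}$ for all $\zeta'\in j(Z)\cap j(\delta')$, $n<m$, $\gamma'<j(\kappa)$. Let $\zeta'\in j(Z)\cap\delta'$; then $\zeta'<j(\delta')$. Clause (b) for $\pi^\sharp$ holds since $\overline{\pi^\sharp}=\bar\pi'$ and $m'\le m$. For (a): if $\gamma'\in e'\cap\kappa$, then $\pi^\sharp_{\zeta',\gamma'}=\pi'_{\zeta',\gamma'}=\mathrm{id}$;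 if $\gamma'\in e'\setminus\kappa$, then $\pi^\sharp_{\zeta',\gamma'}=\pi'_{\zeta',0,\kappa,\gamma'}=\mathrm{id}$ by \eqref{eq:sharp}, because $\kappa\in j(A)$ and $0<m$. For (c): $j(A)\setminus\{\kappa\}\in j(U)$, and for $\alpha'$ in this set, $n<m'$ and $\gamma'<j(\kappa)$ we have $\pi^\sharp_{\zeta',n,\alpha',\gamma'}=\pi'_{\zeta',n,\alpha',\gamma'}=\mathrm{id}$.
\end{proof}

\begin{lemma}\label{lem:B}
If $\pi\in\mathcal G_0$ and $\tau\in\mathrm{HS}_1$, then $\pi^\sharp j(\tau)=j(\pi\tau)$.
\end{lemma}

\begin{proof}
Let $\tau$ have support $\sigma=(\delta,e,m)$, so that $j(\tau)$ is fixed by $\mathrm{Fix}^M(j(\delta),e,m)$. By \eqref{eq:compose}, $\phi=\pi'^{-1}\pi^\sharp$ is pure with components $\pi_r'^{-1}\pi^\sharp_r$, so by \eqref{eq:sharp} it is trivial except at $x$-coordinates with row $\ge\kappa$, hence outside $e$, and at $y$-coordinates with column $\kappa$. As $j(\kappa)\setminus\{\kappa\}\in j(U)$, we get $\phi\in\mathrm{Fix}^M(j(\delta),e,m)$. So $\phi\,j(\tau)=j(\tau)$, and $\pi^\sharp j(\tau)=j(\pi)j(\tau)=j(\pi\tau)$.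
\end{proof}

\subsection*{Translating names}

For a $j(P)$-name $\vartheta\in M$ define in $V$, by recursion, the $P$-name
\[
\vartheta^\natural=\{(\vartheta_1^\natural,p):p\in P,\ \exists q\ ((\vartheta_1,q)\in\vartheta\text{ and }\rho j(p)\le q)\}.
\]
By the description of $H'$ and induction, $(\vartheta^\natural)^G=\vartheta^{H'}$. For $\pi\in\mathcal G_0$ we have $\pi^\sharp\rho j(p)=\rho j(\pi)j(p)=\rho j(\pi p)$, so $\rho j(p)\le q$ if and only if $\rho j(\pi p)\le\pi^\sharp q$. Since $\pi^\sharp\vartheta$ consists of the pairs $(\pi^\sharp\vartheta_1,\pi^\sharp q)$ with $(\vartheta_1,q)\in\vartheta$, induction gives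
\begin{equation}\label{eq:natural}
\pi(\vartheta^\natural)=(\pi^\sharp\vartheta)^\natural\qquad(\pi\in\mathcal G_0).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:yes}]
Let $\vartheta\in\mathrm{HS}^M$ be fixed by $\mathrm{Fix}^M(\sigma')$. By \eqref{eq:natural} and Lemma~\ref{lem:A}, $\vartheta^\natural$ has a weak support. The elements of $\mathrm{dom}(\vartheta^\natural)$ are translations of elements of $\mathrm{dom}(\vartheta)\subseteq\mathrm{HS}^M$, so $\vartheta^\natural\in\mathrm{HS}_2$ by induction. Hence $M'\subseteq N_2$, and $M^*\subseteq V_\theta^{N_2}=\mathcal V$ by Proposition~\ref{prop:models}.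

Choose $\eta$ such that each element of $\mathcal V=V_\theta^{N_1}$ has a name in $\mathrm{HS}_1(\eta)$, and let
\[
\dot J=\{(\mathrm{op}(\tau,j(\tau)^\natural),1):\tau\in\mathrm{HS}_1(\eta)\}.
\]
Its domain is included in $\mathrm{HS}_2$. For $\pi\in\mathcal G_0$, \eqref{eq:natural} and Lemma~\ref{lem:B} give
\[
\pi\,\mathrm{op}(\tau,j(\tau)^\natural)=\mathrm{op}(\pi\tau,(\pi^\sharp j(\tau))^\natural)=\mathrm{op}(\pi\tau,j(\pi\tau)^\natural),
\]
and $\pi$ permutes $\mathrm{HS}_1(\eta)$. So $\dot J$ is fixed by all of $\mathcal G_0$ and $\dot J\in\mathrm{HS}_2$. Its value $\{(\tau^G,j(\tau)^{H'}):\tau\in\mathrm{HS}_1(\eta)\}$ is a restriction of $j^+$ whose domain includes $\mathcal V$, so $J\in N_2$. Finally, $J(V_\beta^{\mathcal V})=V_{j(\beta)}^{M'}$ and $\beta\le j(\beta)<\theta$ for $\beta<\theta$, so $M^*=\bigcup_{\beta<\theta}J(V_\beta^{\mathcal V})\in N_2$.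
\end{proof}

Theorem~\ref{thm:main} follows from Propositions~\ref{prop:models}, \ref{prop:yes} and~\ref{prop:no}.

\begin{remark}
It is instructive to run Section~\ref{sec:no} against $J$. Let $\zeta\in Z$ with $j(\zeta)=\zeta$, and let $\vec A$ be as in Step~2. The name of $\vec A$ is sent by $j$ to the corresponding name of $M$ at level $\zeta$, so $T=J(\vec A)(\kappa)$ is the orbit, under $M$'s group at $(\zeta,\kappa)$, of the generic function $h$ of $H'$ at $(\zeta,\kappa)$. By the definition of $\rho$,
\[
h=\bigcup_{p\in G}j(p)(\zeta,0,\kappa,\kappa)=\bigcup_{p\in G}j\bigl(\alpha\mapsto p(\zeta,0,\alpha,\alpha)\bigr)(\kappa).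
\]
This is the ultraproduct along the columns of block $0$ announced in Section~\ref{sec:warm}. By Lemma~\ref{lem:A} for the $M$-support $(\zeta+1,\{\kappa\},0)$, its name has weak support $(\zeta+1,\emptyset,1)$: it depends on no $x$-coordinate and on block $0$ only.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Sch} Farmer Schlutzenberg, \emph{Extenders under ZF and constructibility of rank-to-rank embeddings}, arXiv:2006.10574 (2020).
\end{thebibliography}
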